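# Trade robustness and the number of types of voters in complete simple games

## 1. Eleven voters and one broken tie

Take eleven voters: $a_1,a_2,a_3$ of weight $4$, then $b_1,b_2,b_3$ of weight $5$, then $c_1,\dots,c_5$ of weight $3$. Describe a coalition by its profile $(x,y,z)$, the numbers of $a$'s, $b$'s and $c$'s in it. Its weight is $4x+5y+3z$. A coalition of weight above $15$ wins, one of weight below $15$ loses. Which profiles are tied at $15$? For $x=0$ we need $5y+3z=15$, so $(0,3,0)$ or $(0,0,5)$. For $x=1$ we need $5y+3z=11$, so $(1,1,2)$. For $x=2$ we need $5y+3z=7$, which has no solution. For $x=3$ we need $5y+3z=3$, so $(3,0,1)$. There are four tied profiles, and we break the tie as follows: $(3,0,1)$, $(0,3,0)$, $(0,0,5)$ win and $(1,1,2)$ loses.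

Could another choice of weights and quota describe the same winning coalitions? Look at
$$\{a_1,a_2,a_3,c_1\},\ \{b_1,b_2,b_3\},\ \{c_1,c_2,c_3,c_4,c_5\}\quad\text{and}\quad \{a_1,b_1,c_1,c_2\},\ \{a_2,b_2,c_3,c_4\},\ \{a_3,b_3,c_5,c_1\}.$$
The first three win and the last three lose. Each voter occurs equally often on both sides: $c_1$ twice, everyone else once. If weights $w_p$ and a quota $q$ described the game, the total weight on the left would be at least $3q$, on the right less than $3q$. The totals are equal, so no such weights exist. Three winning coalitions can trade members and become three losing ones.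

Can two winning coalitions trade members and become two losing ones? Suppose $j\ge1$ winning coalitions trade into $j$ losing ones. Winning coalitions weigh at least $15$, losing ones at most $15$, and the totals agree, so all of them weigh exactly $15$. Let $(3,0,1),(0,3,0),(0,0,5)$ occur $\alpha_1,\alpha_2,\alpha_3$ times on the winning side. The losing side consists of $j$ copies of $(1,1,2)$. Counting $a$'s, $b$'s and $c$'s,
$$3\alpha_1=j,\qquad 3\alpha_2=j,\qquad \alpha_1+5\alpha_3=2j,$$
so $\alpha_1=\alpha_2=\alpha_3=j/3$ and $j\ge3$. The shortest trade that exposes this game has length exactly $3$.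

Can one build games whose shortest trade has length $4$, or $5$, or any prescribed length? And how many kinds of voters does that take? The game above has three kinds. The answer will be that three kinds never get beyond length $3$, and that four kinds suffice for every length.

## 2. Simple games, types and trading transforms

**Definition (simple game).** A simple game is a pair $G=(N,W)$ with $N$ a finite set of voters and $W\subseteq 2^N$ monotone: $S\in W$ and $S\subseteq T\subseteq N$ imply $T\in W$. Coalitions in $W$ are winning, the others are losing. The game is *weighted* if there are weights $w_p\ge0$ and a quota $q$ with $S\in W$ if and only if $\sum_{p\in S}w_p\ge q$.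

**Definition (desirability, types).** Write $i\succeq j$ if for every $S\subseteq N\setminus\{i,j\}$, $S\cup\{j\}\in W$ implies $S\cup\{i\}\in W$. The game is *complete* if $\succeq$ is total. Voters $i,j$ are of the same type if $i\succeq j$ and $j\succeq i$; the number $t$ of types is the number of classes of this relation.

Being of the same type means that the transposition $(i\,j)$ of the voters preserves $W$. Since $(i\,k)=(i\,j)(j\,k)(i\,j)$, this is an equivalence relation in any simple game.

Example: the game of Section 1. It is monotone, because adding a voter to a winning coalition makes the weight exceed $15$. Replacing a member of a winning coalition by a heavier voter also makes the weight exceed $15$, so heavier voters are at least as desirable; voters of equal weight are interchangeable. Hence the game is complete. Now let $i$ be heavier than $j$. The losing profile $(1,1,2)$ uses voters of every weight but not all voters of any weight, so some losing coalition of this profile contains $j$ and not $i$. Replacing $j$ by $i$ makes it winning, so $j\not\succeq i$. There are exactly three types.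

**Definition (trades).** A trading transform of length $j$ is a pair of sequences of coalitions $(X_1,\dots,X_j;Y_1,\dots,Y_j)$, repetitions allowed, such that every voter $p$ satisfies $|\{i:p\in X_i\}|=|\{i:p\in Y_i\}|$. A simple game is $k$-trade robust if there is no trading transform of length $j\le k$ with all $X_i$ winning and all $Y_i$ losing.

The game of Section 1 is $2$-trade robust but not $3$-trade robust. Every game is $1$-trade robust, since a transform of length $1$ has $X_1=Y_1$. We use the theorem of Taylor and Zwicker: *a simple game is weighted if and only if it is $k$-trade robust for every $k$.*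

The following question is taken from Josep Freixas, Marc Freixas and Sascha Kurz, "Characterization of threshold functions: state of the art, some new contributions and open problems", arXiv:1603.00329 (2016). For which $t$ is there a sequence $G_k$ of complete simple games with $t$ types such that, for all $k\ge2$, $G_k$ is $k$-trade robust but not $(k+1)$-trade robust? The number of voters may depend on $k$. Such a sequence exists if and only if $t\ge4$. In detail:

**Theorem B.** (i) A simple game with at most $3$ types that is $3$-trade robust is weighted (with at most $2$ types, $2$-trade robustness suffices). So for $t\le3$ no game is $3$- but not $4$-trade robust, and no sequence exists. (ii) For every $t\ge4$ and $k\ge2$ there is a complete simple game with exactly $t$ types that is $k$- but not $(k+1)$-trade robust. Hence the required set is $\{t:t\ge4\}$.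

**Theorem C.** Let $K(t)$ be the set of $k\ge1$ for which some complete simple game with exactly $t$ types is $k$- but not $(k+1)$-trade robust. Then $K(1)=\emptyset$, $K(2)=\{1\}$, $K(3)=\{1,2\}$, and $K(t)=\{1,2,3,\dots\}$ for $t\ge4$.

## 3. From coalitions to colored lattice boxes

In Section 1 we never needed to know which voters were in a coalition, only how many of each kind. We make this precise.

Let $N$ be partitioned into classes $N_1,\dots,N_d$ of mutually equivalent voters (of the same type), $|N_i|=n_i$. Swapping two voters of one class preserves $W$, so every permutation of $N$ that respects the classes does. Hence whether $S$ wins depends only on the profile $(|S\cap N_i|)_i$.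

**Definition (box, coloring, relation).** A lattice box is $B=\prod_{i=1}^d\{0,\dots,n_i\}\subset\mathbb Z^d$ with $d\ge1$. A coloring is a partition $B=W\sqcup L$. A $j$-relation ($j\ge1$) consists of $X_1,\dots,X_j\in W$ and $Y_1,\dots,Y_j\in L$, repetitions allowed, with $\sum X_i=\sum Y_i$.

In Section 1 the box is $\{0,1,2,3\}\times\{0,1,2,3\}\times\{0,\dots,5\}$, and the trade became the $3$-relation $(3,0,1)+(0,3,0)+(0,0,5)=3\cdot(1,1,2)$.

**Lemma 1.** A trading transform of length $j$ from winning to losing coalitions exists if and only if a $j$-relation of profiles exists.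

*Proof.* Given a transform, take profiles. Conversely, let a $j$-relation be given. In a class with $n$ voters, arrange the voters in a circle. Realize the prescribed sizes $x_1,\dots,x_j\le n$ by consecutive circular intervals, each starting where the previous one ended. Each interval consists of at most $n$ consecutive, hence distinct, voters. The number of times a given voter is used depends only on $\sum x_i$, because we walk $\sum x_i$ steps around the circle from a fixed starting voter. Do this in each class, from the same starting voter, for the $X$'s and for the $Y$'s. The sums agree, so every voter is used equally often on both sides. $\square$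

The trade of Section 1 was built this way: for the $c$'s, the sizes $1,0,5$ gave $\{c_1\},\emptyset,\{c_2,c_3,c_4,c_5,c_1\}$ and the sizes $2,2,2$ gave $\{c_1,c_2\},\{c_3,c_4\},\{c_5,c_1\}$.

The smallest cases can be done by hand. With one type, a coalition wins if and only if $|S|\ge q$ for some $q$, so the game is weighted and no trade exists. With two types, take classes of sizes $2$ and $4$ and let $(x,y)$ win if and only if $x\ge2$, or $x=1$ and $y\ge3$, or $x=0$ and $y=4$. This is monotone. Replacing a second-class voter by a first-class one preserves winning, since $(0,4)\to(1,3)$ and $(1,y)\to(2,y-1)$; it turns the losing $(1,2)$ into the winning $(2,1)$. So the game is complete with exactly two types. It is not $2$-trade robust, because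
$$(2,0)+(0,4)=(1,2)+(1,2).\tag{1}$$

Part (i) of Theorem B now follows from a statement about colored boxes in which games and monotonicity have disappeared.

**Theorem A.** Let $d\le3$ and let $B=W\sqcup L$ be any coloring (no monotonicity assumed) with $\operatorname{conv}W\cap\operatorname{conv}L\ne\emptyset$. Then there is a $j$-relation with $j\le3$. If $d\le2$, there is a $2$-relation.

*Theorem A implies Theorem B(i).* By Taylor–Zwicker and Lemma 1, a nonweighted game with at most $3$ types has a $j$-relation for some $j$. Dividing it by $j$ gives a point of $\operatorname{conv}W\cap\operatorname{conv}L$. By Theorem A there is a relation of length at most $3$ (of length $2$ if there are at most $2$ types). By Lemma 1 the game is not $3$-trade robust (respectively not $2$-trade robust). Finally, a game that is not $4$-trade robust is nonweighted, so for $t\le3$ it is not $3$-trade robust. Thus $G_3$ cannot exist. $\square$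

Sections 5–9 prove Theorem A. First we show what happens with four types.

## 4. Four types: a shortest trade of every length

The game of Section 1 is an instance of a scheme: take weights, and split the tied profiles by hand into winning and losing ones.

**Lemma 2.** Let classes $N_1,\dots,N_d$ have sizes $n_i$ and distinct positive weights $h_i$, and let $\tau$ be a quota. Divide the profiles $x$ with $h\cdot x=\tau$ into a set $\mathcal P$ and a set $\mathcal Q$. Let a coalition win if and only if its weight exceeds $\tau$ or its profile is in $\mathcal P$. Then:

(a) This is a complete simple game, in which voters of one class have the same type and voters of heavier classes are at least as desirable.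

(b) Suppose there is $q\in\mathcal Q$ such that $q_a\ge1$ and $q_b<n_b$ whenever $h_b>h_a$. Then the types are exactly the classes.

(c) In any transform from winning to losing coalitions, all winning profiles are in $\mathcal P$ and all losing ones in $\mathcal Q$.

*Proof.* (a) A proper superset of a winning coalition has weight above $\tau$. Replacing a member of a winning coalition by a heavier voter makes the weight exceed $\tau$. Within a class voters are interchangeable, since winning depends only on the profile. (b) Let $i\in N_b$, $j\in N_a$, $h_b>h_a$. Some coalition of profile $q$ contains $j$ but not $i$. It loses, and replacing $j$ by $i$ makes its weight exceed $\tau$. So $j\not\succeq i$. (c) For a transform of length $j$ with profiles $X_i,Y_i$ we have $j\tau\le\sum h\cdot X_i=\sum h\cdot Y_i\le j\tau$, so all weights equal $\tau$. $\square$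

**Four classes, $k\ge3$.** The aim is five tied profiles, three winning and two losing, with a single linear relation between them, of length $k+1$. Take classes $N_1,\dots,N_4$ of sizes $k,k,2k-1,k$ with weights and quota
$$h_1=2k^2-2k+1,\quad h_2=(2k-1)(k-1),\quad h_3=k(k-1),\quad h_4=k(2k-1),\qquad \tau=k^2(2k-1).$$
For $k=3$ the sizes are $3,3,5,3$, the weights $13,10,6,15$ and the quota $45$.

**Claim.** The only $x\in\mathbb Z_{\ge0}^4$ with $x_1\le k$ and $h\cdot x=\tau$ are
$$p_1=(0,k,0,1),\quad p_2=(k,0,1,0),\quad p_3=(0,0,2k-1,1),\quad q_1=(1,k-1,2,0),\quad q_2=(0,0,0,k).$$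

*Proof.* We have $h_1\equiv h_2\equiv1$ and $h_3\equiv h_4\equiv\tau\equiv0\pmod k$. So $x_1+x_2=ks$ with an integer $s\ge0$. Note also $h_1=h_2+k$.

If $s\ge2$, then $h\cdot x\ge2kh_2=2k(2k-1)(k-1)>\tau$, since $2(k-1)>k$.

If $s=0$, dividing by $k$ gives $(k-1)x_3+(2k-1)x_4=k(2k-1)$. Since $\gcd(k-1,2k-1)=1$, we get $x_3=(2k-1)i$ and $x_4=k-(k-1)i\ge0$. As $k\ge3$ this forces $i\in\{0,1\}$: the points $q_2$ and $p_3$.

If $s=1$, then $h_1x_1+h_2x_2=kh_2+kx_1$, and dividing $h\cdot x=\tau$ by $k$ gives
$$x_1+(k-1)x_3+(2k-1)x_4=k(2k-1)-h_2=2k-1.$$
If $x_4=1$, then $x_1=x_3=0$: this is $p_1$. If $x_4=0$: $x_3=0$ would give $x_1=2k-1>k$, impossible; $x_3=1$ gives $x_1=k$, which is $p_2$; $x_3=2$ gives $x_1=1$, which is $q_1$; $x_3\ge3$ is impossible since $3(k-1)>2k-1$.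

Conversely, each of the five points satisfies the equation derived in its case, hence $h\cdot x=\tau$. $\square$

All five points lie in the box. Let $\mathcal P=\{p_1,p_2,p_3\}$ and $\mathcal Q=\{q_1,q_2\}$ in Lemma 2. The weights are distinct: $h_4>h_1>h_2>h_3$, with differences $k-1$, $k$, $(k-1)^2$. So the game is simple and complete. For exactly four types we check Lemma 2(b) with $q=q_1=(1,k-1,2,0)$. A class that is not the heaviest is class $1$, $2$ or $3$, and $q_1$ uses voters of each of these. A class that is not the lightest is class $4$, $1$ or $2$, and $q_1$ does not contain all of any of these.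

Now take a transform of length $j\ge1$ from winning to losing coalitions. By Lemma 2(c) it uses $p_1,p_2,p_3$ with multiplicities $\alpha_1,\alpha_2,\alpha_3$ and $q_1,q_2$ with multiplicities $\beta_1,\beta_2$. The four coordinates give
$$k\alpha_2=\beta_1,\qquad k\alpha_1=(k-1)\beta_1,\qquad \alpha_2+(2k-1)\alpha_3=2\beta_1,\qquad \alpha_1+\alpha_3=k\beta_2.$$
Hence $\beta_1=k\alpha_2$, $\alpha_1=(k-1)\alpha_2$, $\alpha_3=\alpha_2$, $\beta_2=\alpha_2$, and $j=(k+1)\alpha_2\ge k+1$. Conversely
$$(k-1)p_1+p_2+p_3=(k,\,k(k-1),\,2k,\,k)=kq_1+q_2\tag{2}$$
is a $(k+1)$-relation. By Lemma 1 the game is $k$- but not $(k+1)$-trade robust.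

**Adding types.** We now raise the number of types without changing the lengths of the trades.

**Lemma 3.** Let $G=(N,W)$ be complete with $t$ types and $\emptyset\notin W\ne\emptyset$.

(a) (Vetoer.) Suppose no voter lies in all winning coalitions. Let $G^v$ have voters $N\cup\{v\}$ and winning coalitions $S\cup\{v\}$, $S\in W$. Then $G^v$ is complete with $t+1$ types, transforms from winning to losing coalitions exist for the same lengths as in $G$, and no single voter wins alone in $G^v$.

(b) (Passer.) Suppose no single voter wins alone. Let $G^p$ have voters $N\cup\{p\}$, where $S$ wins if and only if $p\in S$ or $S\in W$. Then $G^p$ is complete with $t+1$ types, transforms exist for the same lengths as in $G$, and no voter lies in all winning coalitions of $G^p$.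

Both operations preserve monotonicity and the condition $\emptyset\notin W\ne\emptyset$.

*Proof.* The last sentence is immediate from the definitions.

(a) For $i,j\in N$ the relation $\succeq$ is unchanged, since coalitions without $v$ lose. We have $v\succeq i$ vacuously, because $S\cup\{i\}$ with $v\notin S$ loses. If $i\succeq v$, then no $S\subseteq N\setminus\{i\}$ is in $W$ (otherwise $S\cup\{v\}$ wins and $S\cup\{i\}$, which lacks $v$, would have to win), so $i$ lies in all winning coalitions of $G$, which is excluded. So $v$ is a new type on top. In a transform all $X_i$ contain $v$, hence all $Y_i$ do; deleting or adding $v$ is a bijection with the transforms of $G$. A single winning voter would have to be $v$, but $\emptyset\notin W$.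

(b) For $i,j\in N$ the relation is unchanged, since coalitions containing $p$ always win. We have $p\succeq i$ always. If $i\succeq p$, then $S=\emptyset$ gives $\{i\}\in W$, which is excluded. In a transform no losing $Y_i$ contains $p$, hence no $X_i$ does, so the transforms are those of $G$. The disjoint coalitions $\{p\}$ and $N$ both win, so no voter lies in all winning coalitions. $\square$

So, starting from a game in which no voter lies in all winning coalitions, we add a vetoer, then a passer, then a vetoer, and so on. We obtain games with every larger number of types and the same shortest trade.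

*Proof of Theorem B(ii).* In the game of Section 1 the empty coalition loses and no voter lies in all winning coalitions: $(0,3,0)$ avoids all $a$'s and $c$'s, $(0,0,5)$ avoids all $a$'s and $b$'s. In the four-class game the empty coalition loses; $p_1$ avoids classes $1$ and $3$ and uses one freely chosen voter of class $4$, which has $k\ge3$ voters; $p_3$ avoids class $2$. For $t\ge4$, apply Lemma 3 alternately $t-3$ times to the first game to get $k=2$, and $t-4$ times to the second to get every $k\ge3$. $\square$

## 5. Circuits and their volumes

Let a coloring of a box with $\operatorname{conv}W\cap\operatorname{conv}L\neq\emptyset$ be given. The direct approach to Theorem A is to write a common point of the two hulls as a convex combination on both sides with as few points as possible, and to clear denominators. The number of points is easily controlled. The denominators are volumes, and they are the issue.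

**Definition (circuit).** A circuit $C=(P|Q)$ is a pair $P\subset W$, $Q\subset L$ with $\operatorname{conv}P\cap\operatorname{conv}Q\ne\emptyset$, minimal under inclusion. We also write $C=P\cup Q$. Its type is $(|P|,|Q|)$. An *affine dependence* on $C$ is a family of reals $\delta_x$ ($x\in C$), not all zero, with $\sum\delta_x=0$ and $\sum\delta_xx=0$.

Example: $P=\{(0,0),(1,2),(2,1)\}$ and $Q=\{(1,1)\}$, with dependence $(0,0)+(1,2)+(2,1)=3\,(1,1)$.

**Lemma 4.** (a) If $P\subset W$ and $Q\subset L$ satisfy $\operatorname{conv}P\cap\operatorname{conv}Q\ne\emptyset$, they contain a circuit.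

(b) A circuit has a unique affine dependence up to scaling. It has the form $\sum_P\alpha_pp=\sum_Q\beta_qq$ with $\sum\alpha_p=\sum\beta_q$ and all coefficients positive. So every proper subset of $C$ is affinely independent, $|C|\le d+2$, and $\dim\operatorname{conv}C=|C|-2$.

(c) Let $\operatorname{vol}$ be the volume in the affine span of $C$, normalized by the lattice points of that span (unimodular simplices have volume $1$), and let $v_x=\operatorname{vol}\operatorname{conv}(C\setminus x)$. The dependence can be scaled so that the coefficient of each $x$ is $v_x$, and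
$$V(C):=\operatorname{vol}\operatorname{conv}C=\sum_Pv_p=\sum_Qv_q,\qquad \operatorname{conv}C=\bigcup_{p\in P}\operatorname{conv}(C\setminus p)=\bigcup_{q\in Q}\operatorname{conv}(C\setminus q).\tag{3}$$

(d) If $|P|,|Q|\ge2$, all points of $C$ are vertices of $\operatorname{conv}C$.

(e) If $C'$ is a circuit with $|C'|=|C|$ and $\operatorname{conv}C'\subset\operatorname{conv}C$, and $\operatorname{conv}C'$ does not contain some vertex of $\operatorname{conv}C$, then $V(C')<V(C)$.

In the example, the triangle has normalized volume (twice the area) $3$, so $v_{(1,1)}=3$, and the three small triangles at $(1,1)$ have volume $1$ each: these are the coefficients $1,1,1\,|\,3$, and $V(C)=3$.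

*Proof.* (a) Remove points as long as the hulls still meet.

(b) A common point gives a dependence $\delta$, positive on $P$ and negative on $Q$; by minimality all points are used. Suppose $\delta'$ is a dependence not proportional to $\delta$. Replacing $\delta'$ by $-\delta'$ if needed, increase $s$ from $0$ until the first coefficient of $\delta-s\delta'$ vanishes. Signs are weakly preserved, and $\delta-s\delta'\ne0$. Its total weight on $P$ equals minus its total weight on $Q$, and is not $0$, since otherwise all coefficients would vanish. Dividing by this weight gives a common point of the hulls of smaller sets, contradicting minimality. So the space of dependences is one-dimensional, which gives $\dim\operatorname{conv}C=|C|-2\le d$. The dependence has full support, so proper subsets are affinely independent.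

(c) Fix $x_0\in C$ and write $x_0=\sum\lambda_xx$ in barycentric coordinates with respect to the affinely independent set $C\setminus x_0$. Replacing the vertex $x$ of this simplex by $x_0$ multiplies the volume by $|\lambda_x|$, so $|\lambda_x|=v_x/v_{x_0}$. Hence the coefficients of the dependence are, in absolute value, proportional to the $v_x$. Now let $y=\sum c_xx$ be a convex combination of $C$. Put $s=\min_{P}c_p/v_p$ and subtract $s$ times the dependence $\sum_Pv_pp-\sum_Qv_qq=0$. One $P$-coefficient becomes $0$, the others stay $\ge0$, the $Q$-coefficients do not decrease, and the sum stays $1$. So the simplices $\operatorname{conv}(C\setminus p)$ cover $\operatorname{conv}C$. If a point were interior to those for $p\ne p'$, the difference of its two representations would be a dependence with opposite signs at $p,p'\in P$, which (b) forbids. So the volumes add up to $V(C)=\sum_Pv_p$. The same argument applies to $Q$.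

(d) If $p\in P$ were a convex combination of the other points, there would be a dependence with coefficient $1$ at $p$ and $\le0$ elsewhere. It is a positive multiple of the circuit dependence, hence positive at another $p'\in P$, a contradiction. The same argument works for $q\in Q$.

(e) Both hulls have dimension $|C|-2$, hence the same affine span. The closed set $\operatorname{conv}C'$ misses a neighborhood of the vertex. $\square$

In applying (e) we use that a vertex of a polytope is not in the hull of finitely many points of the polytope different from it. All lattice points of $\operatorname{conv}C$ lie in $B$, hence are colored. Everything is symmetric under exchanging $W$ and $L$ and under reflections $x_f\mapsto n_f-x_f$ of coordinates. The numbers $v_x$ and $V(C)$ are positive integers, so we may choose circuits with smallest $V$.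

Choosing $V(C)$ minimal is the natural way to fight the denominators: a superfluous lattice point inside $\operatorname{conv}C$ should give a smaller circuit. We will see that this alone settles type $(2,2)$, and where it stops.

## 6. Simplices with interior points and reflections out of the box

Look again at $P=\{(0,0),(1,2),(2,1)\}\subset W$, $(1,1)\in L$. The triangle has area $\frac32$ and three boundary lattice points, so by Pick it has one interior lattice point. Thus no further lattice point is inside, and relations among these four points have length divisible by $3$. So minimality of $V$ alone does not produce the $2$-relation that Theorem A asserts in the plane. But the four points live in a box, which contains $\{0,1,2\}^2$ and with it the reflection $(2,2)$ of $(0,0)$ in $(1,1)$. If $(2,2)\in W$, then $(0,0)+(2,2)=(1,1)+(1,1)$. If $(2,2)\in L$, then $(1,2)+(2,1)=(1,1)+(2,2)$. Either color gives a $2$-relation.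

Compare Section 1. There $(1,1,2)$ is the centroid of the triangle $(3,0,1),(0,3,0),(0,0,5)$, and the three reflections are $(-1,2,3)$, $(2,-1,4)$, $(2,2,-1)$. All leave the box, each through a different coordinate. In the plane there are two coordinates for three vertices. This section turns that remark into lemmas.

The first lemma supplies a center of reflection that is a lattice point or the midpoint of two lattice points.

**Lemma 5.** Let $T=\operatorname{conv}(p_0,\dots,p_r)$, $r\ge2$, be an $r$-dimensional lattice simplex all of whose lattice points other than the vertices are interior, with at least one such point. Let $\lambda(x)$ denote barycentric coordinates. Then there are interior lattice points $c,c'$, possibly equal, with $\lambda_i(c)+\lambda_i(c')<1$ for all $i$.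

*Proof.* Otherwise, for all interior lattice points $c,c'$ there is some $j$ with $\lambda_j(c)+\lambda_j(c')\ge1$. Then $c''=c+c'-p_j$ has barycentric coordinates $\lambda_j(c)+\lambda_j(c')-1\ge0$ at $j$ and $\lambda_i(c)+\lambda_i(c')>0$ at the $r\ge2$ other indices. So it is a lattice point of $T$ and not a vertex; hence it is interior. Let $G$ be the group generated by the $p_i-p_0$; it has finite index in the lattice of integer vectors parallel to $T$. Modulo $G$ we have $(c-p_0)+(c'-p_0)\equiv c''-p_0$. So the classes of $c-p_0$, for $c$ an interior lattice point, form a nonempty subset of a finite group closed under addition. Such a subset contains $0$. Hence some interior lattice point has integral barycentric coordinates, but these all lie in $(0,1)$: a contradiction. $\square$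

**Lemma 6.** Let $(p_0,\dots,p_r|q)$ be a circuit, $r\in\{2,3\}$, and $T=\operatorname{conv}\{p_i\}$. Suppose there are no circuits with fewer than $r+2$ points, and no circuit in the affine span of $T$ has smaller $V$.

(a) Every nonvertex lattice point of $T$ is in $L$ and interior to $T$.

(b) Suppose also that there is no $2$-relation, that $r=d$, and that $c,c'$ are as in Lemma 5. Then $c+c'-p_i\notin B$ for all $i$.

*Proof.* Note that $q$ is interior to $T$, since all coefficients of the dependence are positive, and that $V(C)=V(T):=\operatorname{vol}T$.

(a) Let $z=\sum c_ip_i$ be a nonvertex lattice point, as a convex combination. Suppose $z\in W$. The idea is to trade one $p_k$ for $z$. With $\theta=\min_{c_i>0}\lambda_i(q)/c_i$,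
$$q=\theta z+\sum_i\big(\lambda_i(q)-\theta c_i\big)p_i$$
is a convex combination in which the coefficient of some $p_k$ vanishes. So $\{z\}\cup\{p_i\}_{i\ne k}$ and $q$ contain a circuit. It needs at least $r+2$ points, so it consists of all these points. Its hull lies in $T$ and misses the vertex $p_k$, so it has smaller $V$ by Lemma 4(e), a contradiction. So $z\in L$. If $z$ were on the boundary of $T$, it would lie in the hull of at most $r$ of the $p_i$, giving a circuit with at most $r+1$ points, a contradiction.

(b) By (a) Lemma 5 applies, and $c,c'\in L$. Let $z=c+c'-p_i\in B$. If $z\in W$, then $z+p_i=c+c'$ is a $2$-relation, a contradiction. Let $z\in L$, and write $\lambda=\lambda(c)$, $\lambda'=\lambda(c')$. The barycentric coordinates of $z$ are $z_j=\lambda_j+\lambda'_j>0$ for $j\ne i$ and $z_i=\lambda_i+\lambda'_i-1<0$. Adding a multiple of $c$ that cancels the $i$-th coordinate,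
$$z+\frac{|z_i|}{\lambda_i}c=\sum_{j\ne i}\Big(z_j+\frac{|z_i|}{\lambda_i}\lambda_j\Big)p_j$$
with positive coefficients. There are $r+2$ points here and no smaller circuits, so $(p_j,\,j\ne i\,|\,z,c)$ is a circuit. Its $v_z$ is the volume of $\operatorname{conv}(\{c\}\cup\{p_j\}_{j\ne i})$, which is $\lambda_iV(T)$. By Lemma 4(c) its $V$ is
$$\lambda_iV(T)\Big(1+\frac{|z_i|}{\lambda_i}\Big)=(\lambda_i+1-\lambda_i-\lambda'_i)V(T)=(1-\lambda'_i)V(T)<V(T),$$
a contradiction. $\square$

The next lemma measures how a coordinate can push reflected points out of the box. The point is that one coordinate can do so only for a set of vertices of total mass less than $\frac12$.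

**Lemma 7.** In the situation of Lemma 6(b) put $M=(c+c')/2$ and $\mu=(\lambda(c)+\lambda(c'))/2$. So $M=\sum\mu_ip_i$, $0<\mu_i<\frac12$, $\sum\mu_i=1$. After reflecting coordinates so that $r_f:=M_f\le R_f:=n_f-M_f$ for every coordinate $f$, put $v_i^f=(p_i)_f-M_f\in[-r_f,R_f]$. Then the sets $D_f=\{i:v_i^f>r_f\}$ cover all indices, $\sum_{i\in D_f}\mu_i<\frac12$ for each $f$, and $D_f\ne\emptyset$ implies $r_f>0$.

*Proof.* Since $2M-p_i\notin B$, some coordinate $f$ has $-v_i^f\notin[-r_f,R_f]$. As $-v_i^f\le r_f\le R_f$, this means $v_i^f>r_f$, so $i\in D_f$. Next, $\sum_i\mu_iv_i^f=0$. If $r_f=0$, all $v_i^f\ge0$, hence all are $0$ and $D_f=\emptyset$. If $r_f>0$ and $D_f\ne\emptyset$, the numbers $v_i^f+r_f\ge0$ have $\mu$-mean $r_f$ and exceed $2r_f$ on $D_f$, so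
$$2r_f\sum_{D_f}\mu_i<\sum_{D_f}\mu_i(v_i^f+r_f)\le r_f .$$
If $D_f=\emptyset$, its mass is $0$. $\square$

## 7. Circuits with at most four points

We use two standard facts about a rank-2 lattice. A lattice triangle with no lattice points other than its vertices ("empty") is unimodular: Pick's formula gives area $0+\frac32-1=\frac12$. Every lattice triangle can be triangulated into empty ones; for the covering used below, note that a nonvertex lattice point $z$ lets us cover the triangle by the nondegenerate ones among the three triangles spanned by $z$ and two vertices, each of which misses a vertex and so has fewer lattice points; then repeat.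

**Proposition 8.** If there is a circuit with at most $4$ points, there is a relation of length at most $3$; if $d=2$, there is a $2$-relation.

*Proof.* Circuits with two points are impossible, since $W\cap L=\emptyset$.

**Step 1: three-point circuits.** We find a $2$-relation on a line. The three points are collinear, the middle one having the other color. Let $v_0,\dots,v_n$ be the consecutive lattice points on the segment, say with $v_0,v_n\in L$ and some $v_s\in W$. Let $v_i$ be the first $W$-point and $v_j$, $j>i$, the first later $L$-point. Then $v_{i-1}\in L$, $v_{j-1}\in W$, and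
$$v_i+v_{j-1}=v_{i-1}+v_j$$
is a $2$-relation. With the colors exchanged the argument is the same.

From now on there are no three-point circuits. Take a four-point circuit with minimal $V$. Up to exchanging colors it has type $(2,2)$ or $(3,1)$.

**Step 2: type $(2,2)$.** We show that minimality makes the quadrilateral empty, which forces a $2$-relation. Let $a_1p_1+a_2p_2=b_1q_1+b_2q_2$, and suppose $z$ is another lattice point of the hull; by symmetry $z\in W$. By (3), say, $z=c\,p_1+d_1q_1+d_2q_2$ is a convex combination. Here $c>0$, since otherwise $z\in[q_1,q_2]$ gives a three-point circuit. Eliminating $p_1$,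
$$\frac{a_1}{c}z+a_2p_2=\Big(b_1+\frac{a_1d_1}{c}\Big)q_1+\Big(b_2+\frac{a_1d_2}{c}\Big)q_2 .$$
So there is a circuit in $(z,p_2|q_1,q_2)$. It has four points, and its hull misses $p_1$, which is a vertex by Lemma 4(d). This contradicts minimality by Lemma 4(e). So the hull contains only four lattice points, all triangles on three of them are empty, hence of normalized area $1$. By Lemma 4(c) the dependence is $p_1+p_2=q_1+q_2$, a $2$-relation.

**Step 3: type $(3,1)$ gives length $3$.** Let the circuit be $(p_1,p_2,p_3|q)$. We complete $q$ by two further $L$-points to the sum $p_1+p_2+p_3$. By Lemma 6(a) all nonvertex lattice points of $T=\operatorname{conv}\{p_i\}$ are in $L$. Write $x=p_1+p_2+p_3-q$. With respect to the $p_i$ it has coefficients $1-\lambda_i(q)\in(0,1)$ with sum $2$, so $x/2\in T$. Then $x/2$ lies in an empty triangle $abc$ in $T$, and $x=\alpha a+\beta b+\gamma c$ with $\alpha,\beta,\gamma\ge0$ and $\alpha+\beta+\gamma=2$. The vector $x-2a=\beta(b-a)+\gamma(c-a)$ is an integer vector parallel to $T$, and $b-a,c-a$ is a basis of these; so $\beta,\gamma$, and hence $\alpha$, are integers. Thus $x=r+s$ with lattice points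 $r,s\in T$. All coefficients of $x$ are less than $1$, so neither $r$ nor $s$ is a vertex. So $r,s\in L$, and $p_1+p_2+p_3=q+r+s$ is a $3$-relation.

**Step 4: $d=2$ gives length $2$.** Let $d=2$ and suppose there is no $2$-relation. By Steps 1 and 2 the minimal circuit has type $(3,1)$ up to exchanging colors, and Lemmas 5–7 apply with $r=2$. The three indices are covered by the two sets $D_1,D_2$, so one of these contains two indices. With $h$ the third index, its mass is at least $1-\mu_h>\frac12$. This contradicts Lemma 7. $\square$

This proves Theorem A for $d\le2$: by Lemma 4(b) all circuits have at most $4$ points there, and only three points for $d=1$.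

## 8. Dimension three: circuits of type (3,2)

Let $d=3$ and $\operatorname{conv}W\cap\operatorname{conv}L\ne\emptyset$, and suppose:

**(H)** There is no relation of length at most $3$.

By Proposition 8 there is no circuit with at most $4$ points. So all circuits have exactly $5$ points, and whenever $P\subset W$, $Q\subset L$ have meeting hulls and $|P|+|Q|\le5$, $(P|Q)$ is a five-point circuit. Let $C$ be a circuit with minimal $V=V(C)$. Up to exchanging colors it has type $(3,2)$ or $(4,1)$. We refute both, beginning with $(3,2)$:
$$C=(p_1,p_2,p_3|q_1,q_2),\qquad \sum a_ip_i=b_1q_1+b_2q_2 .$$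

**Step 1: $\operatorname{conv}C\cap\mathbb Z^3=C$.** We repeat the planar argument. Let $z$ be another lattice point. By (3), say, $z=\sum c_ip_i+\delta q_1$ is a convex combination.

If $z\in W$, put $\theta=\min_{c_i>0}a_i/c_i$; some $c_i>0$, as $z\ne q_1$. Then
$$\sum(a_i-\theta c_i)p_i+\theta z=(b_1+\theta\delta)q_1+b_2q_2,$$
with the coefficient of some $p_k$ equal to zero. This gives a circuit on $z$, the two other $p_i$, and $q_1,q_2$; its hull lies in $\operatorname{conv}C$ and misses the vertex $p_k$. By Lemma 4(e) its $V$ is smaller, a contradiction.

If $z\in L$, then $\delta=0$ would give a circuit in $(p_1,p_2,p_3|z)$ with at most $4$ points. So $\delta>0$, and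
$$\sum\Big(a_i+\frac{b_1}{\delta}c_i\Big)p_i=\frac{b_1}{\delta}z+b_2q_2$$
gives a circuit whose hull misses the vertex $q_1$, a contradiction.

In the plane, emptiness finished the proof. In space it does not. For coprime $a,b\ge1$ take
$$p_1=(1,0,0),\quad p_2=(0,1,0),\quad q_1=(0,0,0),\quad p_3=(0,0,1),\quad q_2=(a,b,1).$$
The lattice points of the hull have third coordinate $0$ or $1$, so they lie in the triangle $p_1p_2q_1$ or on the segment $[p_3,q_2]$, and they are just the five points. Their only dependence up to scaling is $ap_1+bp_2+p_3=(a+b)q_1+q_2$, so every relation among them has length divisible by $a+b+1$, which can be as large as we like. What helps is once more the box. In this example $(1,1,0)\in B$. For $(a,b)=(2,1)$, say, if $(1,1,0)\in L$ then $p_1+p_2=q_1+(1,1,0)$, and if $(1,1,0)\in W$ then $p_1+(1,1,0)+p_3=(2,1,1)=2q_1+q_2$. Both are short. The plan is to show first that every empty circuit looks like this example, and then that a box with only three coordinates cannot avoid all the helpful points.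

For the first part we use the following theorem.

**Howe's theorem** (published in H. E. Scarf, *Integral polyhedra in three space*, Math. Oper. Res. 10 (1985) 403–438). If a polytope $P\subset\mathbb R^3$ has vertices in $\mathbb Z^3$ and contains no lattice points other than its vertices, then there are a primitive $u\in\mathbb Z^3$ and $m\in\mathbb Z$ with $m\le u\cdot x\le m+1$ on $P$.

**Step 2: normal form.** We bring $C$ to the shape of the example. By Lemma 4(d) the points of $C$ are the vertices of $\operatorname{conv}C$. By Step 1 and Howe's theorem $C$ lies on two consecutive lattice planes $u\cdot x=\text{const}$. Any four points of $C$ are affinely independent, so the planes contain $3$ and $2$ points. Apply to the dependence the affine function that is $1$ on the plane with two points and $0$ on the other. The signed coefficients of the two points must cancel, so these are one $p$ and one $q$, with equal coefficients. Relabel so that $p_3,q_2$ are on one plane and $p_1,p_2,q_1$ on the other, and scale the coefficients of $p_3,q_2$ to $1$. Put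
$$\Lambda=\{y\in\mathbb Z^3:u\cdot y=0\},\qquad e=p_1-q_1,\quad f=p_2-q_1,\quad g=q_2-p_3\quad\text{in }\Lambda .$$
The triangle $p_1p_2q_1$ is empty, so $e,f$ is a basis of $\Lambda$. With $a,b>0$ the coefficients of $p_1,p_2$, the coefficient of $q_1$ is $a+b$, and
$$ap_1+bp_2+p_3=(a+b)q_1+q_2,\qquad g=ae+bf.\tag{4}$$
So $a,b$ are integers, since $g\in\Lambda$, and coprime, since $[p_3,q_2]$ contains no further lattice points. Since $u\cdot(q_2-q_1)=\pm1$, we have $v_{p_3}=|\det(e,f,q_2-q_1)|=1$, so by Lemma 4(c) $V=a+b+1$. If $(a,b)=(1,1)$, then (4) is a $3$-relation, against (H). So $(a,b)\ne(1,1)$, and by coprimality $a\ne b$.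

**Step 3: points that must lie outside the box.** We list lattice points that would give a short relation or a smaller circuit, whatever their color.

**(F1)** $q_1+e+f\notin B$.

Let $z=q_1+e+f=p_1+p_2-q_1\in B$. If $z\in L$, then $p_1+p_2=q_1+z$ is a $2$-relation. If $z\in W$ and $a>b$, then by (4)
$$(a-b)p_1+bz+p_3=aq_1+q_2 .$$
This is a circuit on five points, with $v_{p_3}=|\det(e,e+f,q_2-q_1)|=1$, so its $V$ is $a+1<V$, a contradiction. If $a<b$, use $(b-a)p_2+az+p_3=bq_1+q_2$ with $V$ equal to $b+1$.

**(F2)** $p_3+\alpha e+\beta f\notin B$ for integers $0\le\alpha\le a$, $0\le\beta\le b$ with $(\alpha,\beta)\ne(0,0),(a,b)$.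

Let $z\in B$ be this point. By (4) and the definitions of $e,f$, we have
$$(a-\alpha)p_1+(b-\beta)p_2+z=(a+b-\alpha-\beta)q_1+q_2\quad\text{if }z\in W,$$
$$\alpha p_1+\beta p_2+p_3=(\alpha+\beta)q_1+z\quad\text{if }z\in L .$$
If the coefficient of $p_1$ or $p_2$ vanishes, there is a circuit with at most $4$ points, a contradiction. Otherwise we have a five-point circuit in which $v_z=1$, respectively $v_{p_3}=1$: it is the volume of the hull of $p_1,p_2,q_1$ and a point on the adjacent plane. So its $V$ is $a+b+1-\alpha-\beta$, respectively $\alpha+\beta+1$. Both are smaller than $a+b+1$, a contradiction.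

**Step 4: coordinates as functions on $\Lambda$.** We translate (F1) and (F2) into inequalities. For $y\in\Lambda$ let $\varphi_\ell(y)=y_\ell$, $\ell=1,2,3$. Then
$$q_1+y\in B\iff\varphi_\ell(y)\in I^0_\ell:=[-(q_1)_\ell,\,n_\ell-(q_1)_\ell]\ \text{ for all }\ell,$$
$$p_3+y\in B\iff\varphi_\ell(y)\in I^1_\ell:=[-(p_3)_\ell,\,n_\ell-(p_3)_\ell]=:[\sigma_\ell,\omega_\ell]\ \text{ for all }\ell .$$
Both intervals have length $n_\ell$. The values of $\varphi_\ell$ at $0,e,f$ lie in $I^0_\ell$, because $q_1,p_1,p_2\in B$, and those at $0,g$ lie in $I^1_\ell$, because $p_3,q_2\in B$. In particular $\sigma_\ell\le0\le\omega_\ell$. Say that $\ell$ *excludes* $y$ if $\varphi_\ell(y)\notin I^1_\ell$. Reflecting coordinate $\ell$ changes the sign of $\varphi_\ell$.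

By (F1) some coordinate, say $3$, satisfies after reflection
$$\varphi_3(e)+\varphi_3(f)>\max I^0_3\ge\varphi_3(e),\varphi_3(f),\tag{5}$$
so $\varphi_3(e),\varphi_3(f)>0$. Hence for the points in (F2) $\varphi_3(\alpha e+\beta f)\in[0,\varphi_3(g)]\subset I^1_3$, and coordinate $3$ excludes none of them. *All points $\alpha e+\beta f$ in* (F2) *are excluded by coordinate $1$ or $2$.* One coordinate has been used up by (F1), and the other two must exclude a whole parallelogram of points.

**Step 5: who excludes $e$ and $f$.** We find the signs. The point $e$ is excluded by some $i\in\{1,2\}$; as $0\in I^1_i$, $\varphi_i(e)\ne0$, and after reflection $\varphi_i(e)>0$. Then $\varphi_i(e)>\omega_i\ge\varphi_i(g)=a\varphi_i(e)+b\varphi_i(f)$, so $b\varphi_i(f)<(1-a)\varphi_i(e)\le0$ and $\varphi_i(f)<0$. As $\varphi_i(e),\varphi_i(f)\in I^0_i$, we have $n_i\ge\varphi_i(e)-\varphi_i(f)$. If $i$ excluded $f$ too, then $\sigma_i>\varphi_i(f)$ and $n_i=\omega_i-\sigma_i<\varphi_i(e)-\varphi_i(f)$, a contradiction. So $f$ is excluded by the other coordinate $j\in\{1,2\}$, and after reflection $\varphi_j(f)<0$. Then $\varphi_j(f)<\sigma_j\le\varphi_j(g)=a\varphi_j(e)+b\varphi_j(f)$,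 so $a\varphi_j(e)>(1-b)\varphi_j(f)\ge0$ and $\varphi_j(e)>0$. Again $n_j\ge\varphi_j(e)-\varphi_j(f)$. Altogether
$$\omega_i<\varphi_i(e),\qquad \sigma_j>\varphi_j(f).\tag{6}$$

**Step 6: who excludes $g-e$ and $g-f$.** By (F2) these points are excluded by $i$ or $j$. For $\ell\in\{i,j\}$ we have $\varphi_\ell(g-e)<\varphi_\ell(g)\le\omega_\ell$ and $\varphi_\ell(g-f)>\varphi_\ell(g)\ge\sigma_\ell$. So $\ell$ excludes $g-e$ if and only if $\sigma_\ell>\varphi_\ell(g)-\varphi_\ell(e)$, and $g-f$ if and only if $\omega_\ell<\varphi_\ell(g)-\varphi_\ell(f)$. If the same $\ell$ excluded both, then $n_\ell=\omega_\ell-\sigma_\ell<\varphi_\ell(e)-\varphi_\ell(f)$, impossible. Two cases remain.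

**Step 7: $j$ excludes $g-e$ and $i$ excludes $g-f$.** We find one more useful point in the box. From Step 6, $\varphi_j(g)<\varphi_j(e)+\sigma_j\le\varphi_j(e)$ and $\varphi_i(g)>\varphi_i(f)+\omega_i\ge\varphi_i(f)$. By (6), also $\varphi_i(g)\le\omega_i<\varphi_i(e)$ and $\varphi_j(g)\ge\sigma_j>\varphi_j(f)$. So $\varphi_\ell(f)<\varphi_\ell(g)<\varphi_\ell(e)$ for $\ell=i,j$. Let $z_0=e+f-g$. Then $\varphi_\ell(z_0)\in(\varphi_\ell(f),\varphi_\ell(e))\subset I^0_\ell$ for $\ell=i,j$. Further
$$\varphi_3(z_0)=-(a-1)\varphi_3(e)-(b-1)\varphi_3(f)\le0\le\max I^0_3 .$$
Since $0,\varphi_3(g)\in I^1_3$, we have $n_3\ge\varphi_3(g)$, and (5) gives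
$$\min I^0_3=\max I^0_3-n_3<\varphi_3(e)+\varphi_3(f)-\varphi_3(g)=\varphi_3(z_0).$$
So $y:=q_1+z_0\in B$. If $y\in L$, then
$$q_1+y+q_2=2q_1+e+f-g+q_2=p_1+p_2+p_3,$$
a $3$-relation, against (H). If $y\in W$, then $(a-1)p_1+(b-1)p_2+y=(a+b-1)q_1$ gives a circuit with at most $4$ points, a contradiction.

**Step 8: $i$ excludes $g-e$ and $j$ excludes $g-f$.** Here we run the Euclidean algorithm on $(a,b)$. We now have
$$\omega_i<\varphi_i(e),\quad \sigma_i>\varphi_i(g)-\varphi_i(e),\quad \sigma_j>\varphi_j(f),\quad \omega_j<\varphi_j(g)-\varphi_j(f),\tag{7}$$
$$\varphi_\ell(e)>0>\varphi_\ell(f),\qquad n_\ell=\omega_\ell-\sigma_\ell\ge\varphi_\ell(e)-\varphi_\ell(f)\qquad(\ell=i,j),\tag{8}$$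
together with: $0,\varphi_\ell(g)\in[\sigma_\ell,\omega_\ell]$ for $\ell=i,j$; $g=ae+bf$ with coprime $a,b\ge1$; and for all integers $0\le\alpha\le a$, $0\le\beta\le b$ with $(\alpha,\beta)\ne(0,0),(a,b)$, the point $\alpha e+\beta f$ is excluded by $i$ or $j$. We show by induction on $a+b$ that this is impossible for any vectors $e,f\in\Lambda$, with $g$ and the intervals $[\sigma_\ell,\omega_\ell]$ fixed.

If $a=b=1$, then (7) gives $n_i<2\varphi_i(e)-\varphi_i(g)=\varphi_i(e)-\varphi_i(f)$, contradicting (8).

Otherwise let $h=e+f$. By (8) and (7),
$$\varphi_i(e)-\varphi_i(f)\le\omega_i-\sigma_i<2\varphi_i(e)-\varphi_i(g),\qquad \varphi_j(e)-\varphi_j(f)\le\omega_j-\sigma_j<\varphi_j(g)-2\varphi_j(f),$$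
hence
$$\varphi_i(g-h)<0,\qquad\varphi_j(g-h)>0.\tag{9}$$
That is, $(a-1)\varphi_i(e)+(b-1)\varphi_i(f)<0$ and $(a-1)\varphi_j(e)+(b-1)\varphi_j(f)>0$. With the signs in (8), the first forces $b\ge2$ and the second $a\ge2$. So $h$ and $g-h$ are points of the parallelogram other than $0$ and $g$, and both are excluded by $i$ or $j$. How can that happen? By (9), $\varphi_i(h)>\varphi_i(g)\ge\sigma_i$ and $\varphi_j(h)<\varphi_j(g)\le\omega_j$. So $i$ can exclude $h$ only by $\varphi_i(h)>\omega_i\ge0$, and $j$ only by $\varphi_j(h)<\sigma_j\le0$. Since $\varphi_i(g-h)<0\le\omega_i$, $i$ can exclude $g-h$ only by $\varphi_i(g-h)<\sigma_i\le\varphi_i(g)$, which needs $\varphi_i(h)>0$. Since $\varphi_j(g-h)>0\ge\sigma_j$, $j$ can exclude $g-h$ only by $\varphi_j(g-h)>\omega_j\ge\varphi_j(g)$, which needs $\varphi_j(h)<0$.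

*Suppose $i$ excludes $h$*, so $\varphi_i(h)>\omega_i\ge0$. Write $g-h=(a-1)h+(b-a)f$. By (9), $(a-1)\varphi_i(h)+(b-a)\varphi_i(f)<0$, so $b>a$. Also $(a-1)\varphi_j(h)+(b-a)\varphi_j(f)>0$, so $\varphi_j(h)>0$. Hence $j$ does not exclude $g-h$, so $i$ does: $\sigma_i>\varphi_i(g)-\varphi_i(h)$. Replace $(e,f;a,b)$ by $(h,f;a,b-a)$; indeed $g=ah+(b-a)f$.

*Suppose $j$ excludes $h$*, so $\varphi_j(h)<\sigma_j\le0$. Write $g-h=(b-1)h+(a-b)e$. By (9), $(b-1)\varphi_j(h)+(a-b)\varphi_j(e)>0$, so $a>b$. Also $(b-1)\varphi_i(h)+(a-b)\varphi_i(e)<0$, so $\varphi_i(h)<0$. Hence $i$ does not exclude $g-h$, so $j$ does: $\omega_j<\varphi_j(g)-\varphi_j(h)$. Replace $(e,f;a,b)$ by $(e,h;a-b,b)$; indeed $g=(a-b)e+bh$.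

We check that the new data satisfy all hypotheses. In (7), two inequalities were just derived and two are unchanged. In (8), the signs are right, and the new differences $\varphi_\ell(h)-\varphi_\ell(f)=\varphi_\ell(e)$, respectively $\varphi_\ell(e)-\varphi_\ell(h)=-\varphi_\ell(f)$, are smaller than $\varphi_\ell(e)-\varphi_\ell(f)\le n_\ell$. The points of the new parallelogram are among those of the old one. In the first case $\alpha'h+\beta'f=\alpha'e+(\alpha'+\beta')f$ with $\alpha'\le a$ and $\alpha'+\beta'\le b$, where $(\alpha',\alpha'+\beta')$ equals $(0,0)$ or $(a,b)$ only for $(\alpha',\beta')=(0,0)$ or $(a,b-a)$. In the second case $\alpha'e+\beta'h=(\alpha'+\beta')e+\beta'f$ with $\alpha'+\beta'\le a$ and $\beta'\le b$, and $(\alpha'+\beta',\beta')$ equals $(0,0)$ or $(a,b)$ only for $(\alpha',\beta')=(0,0)$ or $(a-b,b)$. Coprimality persists, the new coefficients are at least $1$, and $a+b$ has decreased. By induction we have a contradiction.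

So type $(3,2)$ is impossible. It is instructive to compare with (2): that relation is of the shape (4) with $a=k-1$, $b=1$, so in a box of dimension four such a configuration does occur with no shorter relation.

## 9. Dimension three: circuits of type (4,1)

Now let $C=(p_1,\dots,p_4|q)$, $T=\operatorname{conv}\{p_i\}$ and $V=V(T)$, still under (H) and with $V$ minimal. Lemma 6(a) with $r=3$ says that the nonvertex lattice points of $T$ are interior and in $L$; $q$ is one of them. So Lemmas 5, 6(b) and 7 apply. Take $c,c'$ from Lemma 5 and $M,\mu,D_f,v^f_i,r_f\le R_f$ from Lemma 7.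

In the plane, two sets $D_f$ of mass below $\frac12$ could not cover three indices. Here three sets $D_f$ must cover four indices, so one of them contains two. This is not yet a contradiction: two indices may well have mass below $\frac12$. The reflected points $c+c'-p_i$ do not suffice, and we need a second family of points that cannot be in the box.

**Step 1: a second family of excluded points.** These come from subtracting $c+c'$ from three vertices.

**(F3)** $p_i+p_j+p_k-c-c'\notin B$ for distinct $i,j,k$.

Let $z\in B$ be this point and $h$ the fourth index. If $z\in L$, then $p_i+p_j+p_k=c+c'+z$ is a $3$-relation, against (H). Let $z\in W$. Its barycentric coordinates are $z_l=1-2\mu_l>0$ for $l\in\{i,j,k\}$ and $z_h=-2\mu_h<0$. Put $\lambda=\lambda(c)$ and let $m$ maximize $z_l/\lambda_l$ over all four indices; $m\ne h$. Then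
$$c=\frac{\lambda_m}{z_m}z+\sum_{l\ne m}\Big(\lambda_l-\frac{\lambda_mz_l}{z_m}\Big)p_l,$$
with nonnegative coefficients by the choice of $m$, and the coefficients sum to $1$. So $(z,\,p_l\,(l\ne m)\,|\,c)$ has meeting hulls and five points; it is a circuit. Its $V$ is the volume of the simplex on $z$ and the $p_l$, $l\ne m$, which is $z_mV=(1-2\mu_m)V<V$, a contradiction.

**Step 2: normalization.** We fix labels. Three indices have mass $1-\mu_h>\frac12$, so $|D_f|\le2$ for each $f$. The three sets cover four indices, so after relabeling $D_1=\{1,2\}$. Then
$$\mu_1+\mu_2<\tfrac12<\mu_3+\mu_4 .\tag{10}$$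
Indices $3,4$ are not both in one $D_f$, whose mass would exceed $\frac12$. So we may assume $3\in D_2$ and $4\in D_3$. In particular $r_1,r_2,r_3>0$. Put
$$x=\mu_2-\mu_3,\qquad y=\mu_4-\mu_1,\qquad\text{so } x<y\text{ by (10)}.$$
Since $p_i+p_j+p_k-2M=M+\sum_{l\in\{i,j,k\}}(p_l-M)$, (F3) says that for each triple some coordinate $f$ has $v_i^f+v_j^f+v_k^f\notin[-r_f,R_f]$; we say that $f$ excludes $ijk$. We look only at the triples $134$ and $234$. Throughout we use $\sum_i\mu_iv_i^f=0$.

**Step 3: coordinate $1$ excludes neither $134$ nor $234$.** This leaves the work to coordinates $2$ and $3$. Write $u=v^1$, $r=r_1$. We have $u_1,u_2>r$ and $u_3,u_4\ge-r$. Suppose $u_3+u_4>0$. Since $\sum\mu_iu_i=0$ and $u_1,u_2>0$, one of $u_3,u_4$ is negative, say $u_4$ (the case of $u_3$ is the same), and then $u_3>|u_4|$. Also $u_1,u_2>r\ge|u_4|$. So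
$$\mu_4|u_4|=\mu_1u_1+\mu_2u_2+\mu_3u_3>(1-\mu_4)|u_4|,$$
so $\mu_4>\frac12$, a contradiction. Hence $u_3+u_4\le0$, and for $l=1,2$: $-r<u_l-2r\le u_l+u_3+u_4\le u_l\le R_1$.

**Step 4: coordinate $2$.** Here we extract what an exclusion costs. Write $v=v^2$, $r=r_2$, $R=R_2$; $v_3>r$ and all $v_l\ge-r$. For $l=1,2$, $v_l+v_3+v_4>-r+r-r=-r$. So if coordinate $2$ excludes $l34$, then $v_l+v_3+v_4>R$, that is,
$$v_l+v_4>R-v_3\ge0.\tag{11}$$

**(A)** *Coordinate $2$ does not exclude both $134$ and $234$.* Otherwise $v_1+v_4>0$ and $v_2+v_4>0$. If $v_4<0$, then $v_1,v_2>|v_4|$ and $v_3>r\ge|v_4|$, so $\mu_4|v_4|=\mu_1v_1+\mu_2v_2+\mu_3v_3>(1-\mu_4)|v_4|$ and $\mu_4>\frac12$, a contradiction. If $v_4\ge0$, then, since $v_3>0$, some of $v_1,v_2$ is negative. Let $m_0>0$ be the largest absolute value of the negative ones. Then $m_0\le r<v_3$ and $m_0<v_4$, and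
$$(\mu_1+\mu_2)m_0\ge-\mu_1v_1-\mu_2v_2=\mu_3v_3+\mu_4v_4>(\mu_3+\mu_4)m_0,$$
contradicting (10).

**(B)** *If coordinate $2$ excludes $134$, then $x+y>0$.* By (11), $v_1+v_4>0$. If $x>0$, then $y>x>0$ and we are done. So it suffices to show $x>0$ or $y>-x$.

*Case $v_4\ge0$, $v_1\ge0$.* Then $v_2<0$, since $v_3>0$, and $\mu_2r\ge\mu_2|v_2|\ge\mu_3v_3>\mu_3r$. So $x>0$.

*Case $v_4\ge0$, $v_1<0$.* Then $v_4>|v_1|$ and $v_3>r\ge|v_1|$. If $v_2\ge0$, then $\mu_1|v_1|\ge\mu_3v_3+\mu_4v_4>(\mu_3+\mu_4)|v_1|$, so $\mu_1>\mu_3+\mu_4>\frac12$, a contradiction. So $v_2<0$, and
$$\mu_1|v_1|+\mu_2r\ge\mu_1|v_1|+\mu_2|v_2|=\mu_3v_3+\mu_4v_4>\mu_3r+\mu_4|v_1|,$$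
that is, $xr>y|v_1|$. If $x\le0$, then $y|v_1|<xr\le x|v_1|$, so $y<x$, a contradiction. So $x>0$.

*Case $v_4<0$.* Then $v_1>|v_4|$ and $v_3>r\ge|v_4|$. If $v_2\ge0$, then $\mu_4|v_4|\ge\mu_1v_1+\mu_3v_3>(\mu_1+\mu_3)|v_4|$, so $y>\mu_3>\mu_3-\mu_2=-x$. If $v_2<0$, then
$$\mu_2r+\mu_4|v_4|\ge\mu_1v_1+\mu_3v_3>\mu_1|v_4|+\mu_3r,$$
that is, $xr+y|v_4|>0$. If $x\le0$, then $y|v_4|>-xr\ge-x|v_4|$, so $y>-x$.

**Step 5: coordinate $3$ by symmetry, and the contradiction.** Relabel the indices by $1\leftrightarrow2$, $3\leftrightarrow4$ and the coordinates by $2\leftrightarrow3$. This preserves all hypotheses of Step 2: $D_1=\{1,2\}$, $3\in D_2$, $4\in D_3$. It maps $(x,y)$ to $(\mu_1-\mu_4,\mu_3-\mu_2)=(-y,-x)$ and the triple $134$ to $234$. So by (A) coordinate $3$ does not exclude both triples, and by (B), if it excludes $234$, then $-y-x>0$.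

Both $134$ and $234$ must be excluded, by Step 3 only by coordinate $2$ or $3$, and each of these excludes at most one of them. So they are excluded by different coordinates. The hypotheses of Step 2 are also symmetric under relabeling $1\leftrightarrow2$ alone. So we may assume that coordinate $2$ excludes $134$ and coordinate $3$ excludes $234$. Then $x+y>0$ and $x+y<0$, a contradiction.

So (H) is false, and Theorem A and with it Theorem B(i) are proved. Together with Section 4, Theorem B is proved: the set asked for is $\{t:t\ge4\}$. $\square$

## 10. The exact lengths for each number of types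

*Proof of Theorem C.* For $t=1$ every game is weighted, as we saw in Section 3, so $K(1)=\emptyset$. By Theorem B(i), a game with $2$ types that is not $(k+1)$-trade robust for some $k$ is already not $2$-trade robust, so $K(2)\subseteq\{1\}$; in the same way $K(3)\subseteq\{1,2\}$. The game of Section 1 gives $2\in K(3)$.

Every game is $1$-trade robust, and the two-type game of Section 3 is not $2$-trade robust, by (1). So $1\in K(2)$. In that game the empty coalition loses, and no voter is in all winning coalitions, since $(2,0)$ and $(0,4)$ win. So Lemma 3, applied alternately, gives $1\in K(t)$ for all $t\ge2$. With Theorem B(ii), $K(t)=\{1,2,3,\dots\}$ for $t\ge4$. $\square$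

In particular the constant $3$ in Theorem A for $d=3$ is sharp, by the box of Section 1, which has a $3$-relation and no shorter one. By (2) and the computation before it, no such constant exists for boxes of dimension $4$.
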